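# Online minimum linear arrangement of cliques and lines: deterministic algorithms with logarithmic ratio

## Two bounds of order $\log n$

**Theorem 1.** For every $n\ge 2$ there are deterministic online algorithms for online minimum linear arrangement with $R(n)\le 64\log_2 n$ in setting (a), cliques, and $R(n)\le 116\log_2 n$ in setting (b), lines.

**Theorem 2.** Let $n\ge 4$. In setting (a), and also in setting (b), every online algorithm $A$ (deterministic, or randomized against an oblivious adversary) satisfies
$$R_A(n)\ \ge\ \frac{\lfloor\log_2 n\rfloor-3}{6}.$$

All the words in these statements are defined in the next section. The question behind them is whether the competitive ratio of a deterministic online algorithm must be linear: is there, in setting (a) or in setting (b), an absolute constant $c>0$ such that for all sufficiently large $n$ every deterministic online algorithm satisfies $R_A(n)\ge cn$? Since $64\log_2 n=o(n)$ and $116\log_2 n=o(n)$, Theorem 1 answers "no" in both settings. Together with Theorem 2 it says that the optimal deterministic ratio is $\Theta(\log n)$ in each setting. Since Theorem 2 also covers randomized algorithms, randomization improves the optimal ratio by at most a constant factor.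

The question comes from Julien Dallot, Maciej Pacut, Marcin Bienkowski, Darya Melnyk and Stefan Schmid, "Learning Minimum Linear Arrangement of Cliques and Lines", arXiv:2405.15963 (2024). The following facts are listed with it as known: a randomized algorithm that is $8\ln n$-competitive in both settings; a lower bound $\frac1{16}\log n$ for randomized algorithms; and a family of deterministic $O(n)$-competitive algorithms, which always move to a feasible permutation closest to the initial one, together with the fact that no algorithm of that kind beats $\Omega(n)$. The proofs below use none of them.

## Requests, updates and the competitive ratio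

Let $G=(V,E)$ be an undirected graph on $n$ nodes. A permutation $\pi$ of the nodes is a **MinLA** (minimum linear arrangement) of $G$ if it minimizes $\sum_{(x,y)\in E}|\pi(x)-\pi(y)|$, where $\pi(x)$ is the position of $x$. For example, if $G$ has nodes $1,2,3$ and the single edge $\{1,3\}$, the MinLAs are the four permutations in which $1$ and $3$ are adjacent: $132$, $312$, $213$, $231$.

In the online problem the node set is fixed and the graph grows: $G_0$ has no edges, each $G_i$ is a supergraph of its predecessors, and $G_k=G$. The algorithm starts in a given permutation $\pi_0$. Upon receiving $G_i$ it must replace $\pi_{i-1}$ by a MinLA $\pi_i$ of $G_i$. It pays the number of swaps of adjacent nodes needed to turn $\pi_{i-1}$ into $\pi_i$. There are two settings.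

* (a) Cliques: every $G_i$ is a disjoint union of cliques. A request names two nodes in different cliques, and these two cliques are replaced by one clique on the union of their node sets.
* (b) Lines: every $G_i$ is a disjoint union of paths. A request is an edge joining an endpoint of one path to an endpoint of a different path, and this edge is added.

For a request sequence $\sigma$ (which includes $\pi_0$), $\mathrm{OPT}(\sigma)$ is the minimum total cost of an offline algorithm: it knows $\sigma$ in advance, starts from the same $\pi_0$, and must also be in a MinLA of $G_i$ after each step $i$. For an online algorithm $A$ with total cost $A(\sigma)$,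
$$R_A(n)=\sup_{\sigma:\ \mathrm{OPT}(\sigma)>0}\frac{A(\sigma)}{\mathrm{OPT}(\sigma)},$$
over all initial permutations and all request sequences on $n$ nodes in the given setting. If $A$ is randomized, $A(\sigma)$ is the expected cost, and $\sigma$ is fixed before the random bits are drawn (an oblivious adversary). $A$ is $c$-competitive if $R_A(n)\le c$. For $n=2$ both permutations are always feasible, $\mathrm{OPT}$ is always $0$, and the bound in Theorem 1 is vacuous.

**Swap distance.** The swap distance of two permutations is the number of pairs of nodes that they order differently: one adjacent swap changes the order of exactly one pair, and as long as some pair is in the wrong order, some *adjacent* pair is in the wrong order and can be swapped. So the cost of an update is the number of pairs that it *flips*.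

From now on "component" means connected component of the current graph, and a permutation is *feasible* if it is a MinLA of the current graph.

**Lemma 1 (feasible permutations).** In setting (a), a permutation is feasible iff every component is contiguous. In setting (b), it is feasible iff every component is contiguous and laid out in path order, in one of its two orientations.

**Proof.** A clique on positions $p_1<\dots<p_s$ costs $\sum_{i<j}(p_j-p_i)\ge\sum_{i<j}(j-i)$, with equality iff the positions are consecutive. All cliques can be made consecutive at once, so the minimizers are exactly the permutations that do this. A path on $s$ nodes costs at least $s-1$, with equality iff every edge joins neighbouring positions. In that case the walk along the path moves by one position at each step and never revisits a position. Hence it never turns back, and the path is contiguous and in path order. All paths can be laid out like this at once. $\square$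

## Three nodes by hand

Take $\pi_0=123$. If the first request joins $1$ and $2$, nothing needs to move. If it joins $1$ and $3$, the feasible permutations are $213$ and $132$, at distance $1$, and $231$ and $312$, at distance $2$.

In setting (a) the next request makes everything one clique, and then every permutation is feasible. Moving at cost $1$ and stopping is optimal, so the ratio for $n=3$ is $1$.

In setting (b) the adversary has a second weapon. Suppose the algorithm answers the request $\{1,3\}$ by $213$. The adversary asks for the edge $\{2,3\}$. The path is now $1$–$3$–$2$, with layouts $132$ and $231$, and the algorithm pays at least $1$ more, total at least $2$. The offline solution goes to $132$ at once and pays $1$. By symmetry, the answer $132$ is punished by the edge $\{1,2\}$. The answers $231$ and $312$ already cost $2$ where the optimum for the single request is $1$. So every deterministic algorithm for lines has ratio at least $2$ on three nodes. Lines have two sources of cost: where a block sits, and which way round it lies.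

## Two natural rules whose ratio is linear

**Always closest to $\pi_0$.** A sensible first idea is never to drift away from $\pi_0$: always move to a feasible permutation with the lowest swap distance to $\pi_0$. The following sequence, which works in both settings, shows where this breaks.

Let $p\ge1$ and $n=2p+2$. Let
$$\pi_0=\ \ell_q,\dots,\ell_2,\ell_1,\ z,\ r_1,r_2,\dots,r_{q'},$$
with $(q,q')=(p,p+1)$ for odd $p$ and $(p+1,p)$ for even $p$. One component $X$ grows, starting from $\{\ell_1\}$, in batches $i=1,\dots,p$ of two requests each. An odd batch attaches the next two $r$'s, an even batch the next two $\ell$'s. In setting (b) the edges are those of the path $\ell_q\cdots\ell_1r_1\cdots r_{q'}$. After batch $i$, $X$ has $2i+1$ nodes, of which $i+1$ are $r$'s if $i$ is odd, and $i+1$ are $\ell$'s if $i$ is even.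

Suppose $|X|$ is odd and all other nodes are singletons. In a feasible permutation a node $v\notin X$ lies before or after all of $X$, so $v$ is in at least
$$\min\big(\#\{u\in X: u\text{ before }v\text{ in }\pi_0\},\ \#\{u\in X: u\text{ after }v\text{ in }\pi_0\}\big)$$
pairs with $X$ that are ordered opposite to $\pi_0$. This minimum is attained on one side only, because $|X|$ is odd. All these minima are attained simultaneously, with no other pair out of order. To see this, list first the $v\notin X$ that have fewer than half of $X$ before them, then $X$, then the other outside nodes, each group in $\pi_0$ order. (The first group precedes the third in $\pi_0$, and in setting (b) the $\pi_0$ order of $X$ is a path order.) So every closest feasible permutation puts $z$ before $X$ if the $r$'s are in the majority, and after $X$ if the $\ell$'s are. In batch $i$ the majority changes sides, so $z$ changes its order with each of the $2i-1$ nodes that $X$ had before the batch. The algorithm pays at least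
$$\sum_{i=1}^p(2i-1)=p^2 .$$
The permutation $\ell_q,\dots,\ell_1,r_1,\dots,r_{q'},z$ is feasible at all times and costs $q'\le p+1$. Also $\mathrm{OPT}>0$, since $\ell_1$ and $r_1$ are not adjacent in $\pi_0$. The ratio is at least $p^2/(p+1)\ge p/2=(n-2)/4$.

The failure is precise: the median of $X$ is moved across $z$ by a majority of one node, and the whole large block has to follow.

**Never move the larger part.** The opposite rule fixes a node of each component as its anchor, keeps the block at the $\pi_0$-position of its anchor, and at a merge always keeps the anchor of the larger part. Let $\pi_0=\ell_2,\ell_1,z,r_1,\dots,r_s$, merge $\ell_1$ with $\ell_2$ and then attach $r_1,r_2,\dots,r_s$ in this order (in (b), along the path $\ell_2\ell_1r_1\cdots r_s$). The anchor remains $\ell_1$ or $\ell_2$, so each $r_j$ has to pass $z$, and the cost is at least $s$. The permutation $z,\ell_2,\ell_1,r_1,\dots,r_s$ is feasible at all times and costs $2$, and $\mathrm{OPT}>0$. The ratio is at least $s/2=(n-3)/2$.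

So the median may not be followed too closely, and it may not be ignored. The remedy is hysteresis: keep an anchor that is an *approximate* median, and change it only when it has become bad by a constant factor. We first fix the accounting, and then define the algorithm.

## Pairs that the optimum must flip

Write $x<y$ if $x$ precedes $y$ in $\pi_0$. Fix a request sequence and an optimal offline solution $\pi^*_0=\pi_0,\pi^*_1,\dots,\pi^*_k$. Let $I_t$ be the set of pairs ordered differently by $\pi^*_t$ and $\pi_0$, and let $I=\bigcup_tI_t$. Each pair in $I$ is flipped in at least one update of the offline solution, and each update costs the number of pairs it flips. Hence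
$$|I|\le\mathrm{OPT}.\tag{1}$$

The plan is to distribute the cost of each step $t$ of our algorithm as charges to pairs *in $I_t$*, and to show that no pair receives more than $O(\log n)$ over the whole sequence. With (1), this bounds the total cost.

At step $t$ components $A$ and $B$ merge into $C=A\cup B$. They are named so that $|A|\le|B|$, ties being broken by a fixed rule. $A$ is the *smaller part* and $B$ the *larger part*, so $|C|\ge2|A|$ and $|C|\le2|B|$. The letter $Z$ always denotes another component at step $t$. For a node $y$, $X_t(y)$ is its component after step $t$. Logarithms enter through sums that telescope:
$$\sum_t\log_2\frac{|X_t(y)|}{|X_{t-1}(y)|}\le\log_2n .\tag{2}$$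
To bring charges into this form we use
$$u\le\log_2(1+u)\quad(0\le u\le1),\qquad 1-\tfrac1r\le\ln r\le\log_2r\quad(r\ge1).\tag{3}$$
The first holds because $\log_2(1+u)$ is concave and equals $u$ at $u=0$ and $u=1$. The second is $\ln x\le x-1$ at $x=1/r$, together with $\ln2<1$.

## Representatives and orientations with hysteresis

**Representatives (both settings).** Each component $X$ has a representative $\mathrm{rep}(X)\in X$; a singleton represents itself. When $A$ and $B$ merge into $C$, let $b=\mathrm{rep}(B)$.

* If $\#\{u\in C:u\le b\}\ge|C|/4$ and $\#\{u\in C:u\ge b\}\ge|C|/4$, set $\mathrm{rep}(C)=b$. The representative is *inherited*.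
* Otherwise $\mathrm{rep}(C)$ is the $\lceil|C|/2\rceil$-th node of $C$ in $\pi_0$ order. This is a *rep-change event* for every node of $C$.

In the second case $\lceil|C|/2\rceil\ge|C|/2$ nodes of $C$ are $\le\mathrm{rep}(C)$, and $|C|-\lceil|C|/2\rceil+1\ge|C|/2$ nodes are $\ge\mathrm{rep}(C)$. So at all times every component satisfies
$$\#\{u\in X:u\le\mathrm{rep}(X)\}\ge\tfrac{|X|}4,\qquad\#\{u\in X:u\ge\mathrm{rep}(X)\}\ge\tfrac{|X|}4.\tag{4}$$
A fresh representative has at least half of the block on each side, but it is rejected only when one side has dropped below a quarter.

For example, let $\pi_0=12345$, start from $\{1\}$ and add $2,3,4,5$ one by one, with the tie at the first merge broken so that $\{1\}$ is the larger part. The representative is $1$ up to size $4$, since the count $\#\{u\le1\}=1$ is at least $4/4$. At size $5$ we have $1<5/4$, and the representative changes to $3$.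

**The permutation.** The components are listed as contiguous blocks, sorted by the $\pi_0$-order of their representatives. Initially this is $\pi_0$.

**Inside blocks, setting (a).** All nodes of $C$ keep their previous relative order. (The blocks $A$ and $B$ are just pushed together.)

**Inside blocks, setting (b).** For a path $X$ let $N_X=\binom{|X|}2$. For a layout $\lambda$ of $X$ (one of its two path orders) let $q(\lambda)$ be the number of pairs in $X$ that $\lambda$ orders opposite to $\pi_0$. The reverse layout then has $N_X-q(\lambda)$ such pairs. For example, the path $2$–$1$–$3$ has layouts $213$ with $q=1$ and $312$ with $q=2$, and $N_X=3$. Write $q(X)$ for the value at the algorithm's current layout. On a merge with $|B|\ge2$, let $C^B$ be the layout of $C$ that agrees with the current layout of $B$. It is unique, since the two orientations of $C$ induce the two different orientations of $B$.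

* If $|B|=1$ (so $|C|=2$), lay out $C$ as in $\pi_0$.
* If $|B|\ge2$ and $q(C^B)\le\frac34N_C$, use $C^B$.
* If $|B|\ge2$ and $q(C^B)>\frac34N_C$, use the reverse of $C^B$. This is a *flip event* for every node of $C$, and afterwards $q(C)<\frac14N_C$.

So at all times
$$q(X)\le\tfrac34N_X.\tag{5}$$
The same hysteresis appears: a freshly flipped layout has fewer than a quarter of its pairs wrong, but it is replaced only when more than three quarters are wrong.

For an example of a flip, let $\pi_0=1234$ with requests $\{1,2\}$, $\{3,4\}$, $\{1,3\}$. The final path is $4$–$3$–$1$–$2$. If the tie rule makes $\{1,2\}$ the larger part, then $C^B=4312$ has $q=5>\frac34\cdot6$, so there is a flip event and the layout becomes $2134$. If the larger part is $\{3,4\}$, then $C^B=2134$ with $q=1$, and no flip is needed.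

In both settings the algorithm is deterministic and online, and by Lemma 1 its permutations are feasible.

On the sequence that defeated the closest-permutation rule, the algorithm behaves well. The first merge, of $\ell_1$ with $r_1$, inherits one of these two nodes as representative. In later merges $X$ is the larger part, and the numbers of $\ell$'s and $r$'s in $X$ differ by at most one. So $X$ of size $2i$ or $2i+1$ has at least $i\ge|X|/4$ nodes of each kind, and the representative never changes. If it is $\ell_1$, each $r_j$ passes $z$ once and nothing else moves; if it is $r_1$, each $\ell_j$ does. In (b) the layout always agrees with $\pi_0$. The total cost is at most $p+1$.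

**External and internal cost.** At step $t$, pairs inside a component not involved in the merge, and pairs between two such components, keep their order. So the cost of the step is the external cost
$$\sum_Z\Big(|A||Z|\,[A\text{–}Z\text{ order changes}]+|B||Z|\,[B\text{–}Z\text{ order changes}]\Big),$$
where a bracket is $1$ if the statement in it holds and $0$ otherwise, plus the internal cost, which counts the flipped pairs inside $C$. In setting (a) the internal cost is $0$.

## Blocks passing blocks: the external cost in both settings

Let $a,b,c,\zeta$ be the representatives of $A,B,C,Z$. Note that $\zeta$ does not change in step $t$. In $\pi^*_t$ the sets $C$ and $Z$ are both contiguous by Lemma 1, so either $C$ entirely precedes $Z$ or $Z$ entirely precedes $C$. We do not know which, so we need pairs to charge in both cases.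

**Step 1: charging the moves of the smaller part.** This step pays for the $A$–$Z$ changes. If the $A$–$Z$ order changes, $\zeta$ lies strictly between $a$ and $c$. Let $a<\zeta<c$; the case $c<\zeta<a$ is the same with all orders reversed, since only (4) is used.

If $Z$ precedes $C$ in $\pi^*_t$, consider the pairs $(y,z)\in A\times Z$ with $y\le a<\zeta\le z$. In $\pi_0$ the node $y$ comes first, in $\pi^*_t$ the node $z$ does, so they are in $I_t$. By (4) for $A$ and $Z$ there are at least $|A||Z|/16$ of them. Distribute the cost $|A||Z|$ evenly over them; each gets at most $16$.

If $C$ precedes $Z$ in $\pi^*_t$, consider the pairs $(y,z)\in C\times Z$ with $z\le\zeta<c\le y$. Now $z$ comes first in $\pi_0$ and $y$ comes first in $\pi^*_t$, so they are in $I_t$. By (4) for $C$ and $Z$ there are at least $|C||Z|/16$ of them. Distribute $|A||Z|$ evenly; each gets at most $16|A|/|C|$.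

In both cases a charged pair $\{y,z\}$ with $y\in C$, $z\in Z$ gets at most
$$16\log_2\frac{|X_t(y)|}{|X_{t-1}(y)|}.$$
Indeed, if $y\in A$, it gets at most $16$, and $\log_2(|C|/|A|)\ge1$. If $y\in B$, it can be charged only in the second case, and by (3) with $r=|C|/|B|$ it gets at most
$$16\,\frac{|A|}{|C|}=16\Big(1-\frac{|B|}{|C|}\Big)\le16\log_2\frac{|C|}{|B|}.$$
In one step a pair is charged at most once in this way, since its endpoint outside $C$ determines $Z$. Sum over all steps in which $y$ is the endpoint in the merged component: by (2) this is at most $16\log_2n$. The same holds for the steps in which the other endpoint is in the merged component. So a pair gets at most $32\log_2n$ of this type.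

**Step 2: charging the moves of the larger part.** This step pays for the $B$–$Z$ changes, at a flat rate, to be multiplied by a bound on how often they happen. If the $B$–$Z$ order changes, then $\zeta$ lies strictly between $b$ and $c$, so $c\ne b$ and the step is a rep-change event. By symmetry let $b<\zeta<c$. By (4), at least $|B||Z|/16$ pairs $(y,z)\in B\times Z$ have $y\le b<\zeta\le z$, and at least $|C||Z|/16\ge|B||Z|/16$ pairs $(y,z)\in C\times Z$ have $z\le\zeta<c\le y$. If $Z$ precedes $C$ in $\pi^*_t$, the first set is contained in $I_t$; if $C$ precedes $Z$, the second is. Distribute the cost $|B||Z|$ evenly over that set; each pair gets at most $16$. Each charged pair has its endpoint $y\in C$ in a rep-change event.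

**Step 3: each node has at most $\log_2n$ rep-change events.** Here the hysteresis is used. Let $t_1<t_2$ be consecutive rep-change events of $y$. We show $|X_{t_2}(y)|\ge2|X_{t_1}(y)|$.

If $y$ was in the smaller part at some step in $(t_1,t_2]$, the size of its component at least doubled at that step, and sizes never decrease.

Otherwise $y$ is in the larger part at all its merges in $(t_1,t_2]$. Let $r$ be the representative chosen at $t_1$. It is inherited until $t_2$, where it is the representative of the larger part and is rejected. When $r$ was chosen, at least $|X_{t_1}(y)|/2$ nodes of $X_{t_1}(y)$ were $\le r$, and at least as many were $\ge r$. All of them belong to $X_{t_2}(y)$. Rejection means that one of the two counts in $X_{t_2}(y)$ is below $|X_{t_2}(y)|/4$. Hence $|X_{t_1}(y)|/2<|X_{t_2}(y)|/4$, that is, $|X_{t_2}(y)|>2|X_{t_1}(y)|$.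

At the first event the rejected count is at least $1$, because $b$ itself is counted, and below $|C|/4$; so $|C|>4$. Thus the component at the $i$-th event has more than $4\cdot2^{i-1}$ and at most $n$ nodes, and so $i\le\log_2n$.

**Step 4: the external total.** This step adds up. In one step a pair is charged at most once as in Step 2, at most $16$, and its endpoint in the merged component is then in a rep-change event. By Step 3, counting both endpoints, a pair gets at most $32\log_2n$ of this type. With Step 1:
$$\text{each pair of } I \text{ receives external charge at most } 64\log_2n.\tag{6}$$

**Proof of Theorem 1 in setting (a).** There is no internal cost. By (6) and (1) the total cost is at most $64\log_2n\cdot|I|\le64\log_2n\cdot\mathrm{OPT}$. $\blacksquare$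

## Reversing paths: the internal cost in setting (b)

The external bound (6) used only (4) and the contiguity of $C$ and $Z$ in $\pi^*_t$, so it holds in setting (b) too. It remains to bound the flips inside $C$.

If $|B|=1$, then $|A|=1$ as well. The two singletons were ordered as in $\pi_0$ before the step, being sorted by their representatives, and they are ordered as in $\pi_0$ after it. The internal cost is $0$. So let $|B|\ge2$.

**Step 5: what OPT pays if its orientation disagrees.** This step supplies pairs to charge when $\pi^*_t$ is oriented against us. By Lemma 1, $\pi^*_t$ lays out $C$ as $C^B$ or as its reverse. In the reverse of $C^B$, the path $B$ lies opposite to its current layout, so by (5) it contains $N_B-q(B)\ge N_B/4$ pairs ordered opposite to $\pi_0$. Hence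
$$\text{if }\pi^*_t\text{ uses the reverse of }C^B,\text{ then }\Big|I_t\cap\tbinom B2\Big|\ge\frac{N_B}4,\tag{7}$$
where $\binom B2$ denotes the set of pairs inside $B$.

**Step 6: steps without a flip event.** This step charges the cost of fitting $A$ to $B$. The new layout is $C^B$, so pairs inside $B$ are not flipped, and $A$ lies entirely on one side of $B$. Two kinds of cost can arise, possibly both.

(i) *$A$ is internally reversed*, at cost $N_A$; this is relevant only if $|A|\ge2$. In $C^B$ the path $A$ lies opposite to its current layout, so by (5) at least $N_A-q(A)\ge N_A/4$ pairs inside $A$ are ordered by $C^B$ opposite to $\pi_0$. If $\pi^*_t$ uses $C^B$, these pairs are in $I_t$; charge them, and each gets at most $4$. Otherwise charge the pairs of (7); each gets at most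
$$\frac{4N_A}{N_B}=\frac{4|A|(|A|-1)}{|B|(|B|-1)}\le\frac{4|A|}{|B|}.$$

(ii) *The $A$–$B$ order is reversed*, at cost $|A||B|$. Say $A$ preceded $B$ before, that is $a<b$, and $C^B$ puts $B$ before $A$; the other case is symmetric. The pairs $(y,x)\in A\times B$ with $y\le a<b\le x$ number at least $|A||B|/16$ by (4), and $C^B$ orders them opposite to $\pi_0$. If $\pi^*_t$ uses $C^B$, charge them; each gets at most $16$. Otherwise charge the pairs of (7); each gets at most
$$\frac{|A||B|}{N_B/4}=\frac{8|A|}{|B|-1}\le\frac{16|A|}{|B|},$$
because $|B|\ge2$ gives $|B|-1\ge|B|/2$.

Collect the charges of one such step, using $|C|\ge2|A|$ and (3) with $u=|A|/|B|$.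

* A pair inside $A$ gets at most $4\le4\log_2(|C|/|A|)$.
* A pair inside $B$ gets at most $20|A|/|B|\le20\log_2(1+|A|/|B|)=20\log_2(|C|/|B|)$.
* A pair in $A\times B$ gets at most $16\le16\log_2(|C|/|A|)$.

Now fix a pair $\{x,y\}$. It receives no internal charge before $x$ and $y$ join. The third case occurs at most once, at the step when they join. Let $x$ be the endpoint in the smaller part at that step. Afterwards $x$ and $y$ are in the same component, so only the first two cases apply. Each of these charges is at most $20\log_2\frac{|X_t(x)|}{|X_{t-1}(x)|}$, and by (2) they add up to at most $20\log_2n$.

**Step 7: the charge at a flip event.** This step pays for a whole block turning over. The internal cost is at most $N_C$. If $\pi^*_t$ uses $C^B$, then $\big|I_t\cap\binom C2\big|=q(C^B)>\frac34N_C$. Otherwise it is at least $N_B/4$ by (7). Since $|C|\le2|B|$ and $|B|\ge2$,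
$$\frac{N_C}{N_B}\le\frac{|B|(2|B|-1)}{|B|(|B|-1)/2}=\frac{2(2|B|-1)}{|B|-1}\le6,$$
where the last inequality is $4|B|-2\le6|B|-6$. So in both cases $\big|I_t\cap\binom C2\big|\ge N_C/24$. Distribute the internal cost evenly over $I_t\cap\binom C2$; each pair gets at most $24$.

**Step 8: each node has at most $\frac43\log_2n$ flip events.** This is the analogue of Step 3. Let $t_1<t_2$ be consecutive flip events of $x$ and let $N_i=N_{X_{t_i}(x)}$. We show $N_2>3N_1$.

If $x$ is in the smaller part at some step in $(t_1,t_2]$, the size $s$ of its component at $t_1$ has at least doubled by $t_2$, so $N_2\ge s(2s-1)\ge2s(s-1)=4N_1>3N_1$, as $N_1>0$.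

Otherwise $x$ is in the larger part at all its merges in $(t_1,t_2]$. At those before $t_2$ there is no flip event, so the layout $C^B$ is used, which keeps the layout of the larger part. Therefore the layout of $X_{t_1}(x)$ chosen at $t_1$ is retained, up to and including in the layout $C^B$ considered at $t_2$. Inside $X_{t_1}(x)$ this layout has fewer than $\frac14N_1$ wrong pairs, and there are $N_2-N_1$ other pairs. Hence
$$\tfrac34N_2<q(C^B)\le q(X_{t_1}(x))+(N_2-N_1)<N_2-\tfrac34N_1,$$
where the first inequality is the flip condition at $t_2$. This gives $N_2>3N_1$.

At the first flip event $|B|\ge2$ and $|A|\ge1$, so $|C|\ge3$ and $N_C\ge3$. At the $i$-th flip event, then, $3^i\le N_C\le n^2/2$, so $i\le2\log_3n=2\log_32\cdot\log_2n$. Since $2^3<3^2$, we have $\log_32<\frac23$, and so $i\le\frac43\log_2n$.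

**Proof of Theorem 1 in setting (b).** If a pair is charged at a flip event, this is a flip event of both its endpoints. So by Steps 7 and 8 a pair gets at most $24\cdot\frac43\log_2n=32\log_2n$ from flip events. It gets at most $20\log_2n$ from Step 6 and at most $64\log_2n$ from (6). Each pair of $I$ receives at most $(64+20+32)\log_2n=116\log_2n$ in all, so by (1) the total cost is at most $116\log_2n\cdot\mathrm{OPT}$. $\blacksquare$

## Random matchings force $\log n$

We now prove Theorem 2. The adversary draws a random request sequence, independently of the algorithm. Each of about $\log_2n$ levels forces an expected cost of order $n^2$, while the offline solution pays $O(n^2)$ once.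

**Step 9: the random sequence.** This step defines the input. Let $k=\lfloor\log_2n\rfloor\ge2$ and $N=2^k$. Let $S$ be the set of the first $N$ nodes of $\pi_0$; the other nodes are never touched. Requests come in levels $j=0,\dots,k-1$. At the start of level $j$, $S$ is split into $m=N/2^j$ components of size $2^j$. In level $j$ these are matched perfectly, and the matched pairs are merged one after another. In (b) the connecting edges use endpoints chosen by some fixed rule. In level $0$ the $i$-th node of $\pi_0$ is matched with the $(i+N/2)$-th, for $1\le i\le N/2$. In each level $j\ge1$ the matching is a uniformly random perfect matching.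

**Step 10: the offline cost satisfies $0<\mathrm{OPT}<N^2/2$, always.** Some permutation is feasible at all times: in (a) order $S$ as the leaves of the merge tree, in which every intermediate component is a subtree and hence contiguous; in (b) order $S$ as the final path, in which every intermediate component is a subpath. The nodes outside $S$ do not move. An offline algorithm can move there at the first request and then stay, so $\mathrm{OPT}\le N(N-1)/2<N^2/2$. On the other hand, after level $0$ the first node of $\pi_0$ and the $(1+N/2)$-th form a component of size $2$ and must be adjacent. As $1+N/2\ge3$, they are not adjacent in $\pi_0$. Hence $\mathrm{OPT}>0$.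

**Step 11: the cost of one level, for a given matching.** This step turns "components between matched partners" into flipped pairs. Fix $j\ge1$, the history before level $j$ and the algorithm's random bits. Let $\rho$ and $\rho'$ be the algorithm's permutations before and after level $j$, restricted to $S$. The cost of the level is at least the number of pairs ordered differently by $\rho$ and $\rho'$. In $\rho$ the $m$ components are contiguous; in $\rho'$ each merged set $X\cup Y$ is contiguous.

Let $X$ and $Y$ be matched, and let $z\in S\setminus(X\cup Y)$ lie between $X$ and $Y$ in $\rho$. In $\rho'$, $z$ is before or after all of $X\cup Y$. So its order with all of $X$, or with all of $Y$, has flipped. This gives at least $2^j$ flipped pairs $\{u,z\}$ with $u\in X\cup Y$. Over all matched pairs and all $z$, a flipped pair is counted at most twice, once for each of its nodes in the role of $z$, because the other node then determines the matched pair. Let $W$ be the sum over matched pairs of the number of components between them in $\rho$. Each such component contains $2^j$ nodes $z$, so the level costs at least $\frac12\cdot2^j\cdot2^j\cdot W$.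

**Step 12: the expected cost of one level.** This step averages over the matching. The permutation $\rho$ is independent of the matching of level $j$. A given pair of components is matched with probability $1/(m-1)$. Summed over *all* pairs of components, the number of components in between is $\binom m3$, because each triple of components has exactly one middle member in $\rho$. Hence
$$E[W]=\frac1{m-1}\binom m3=\frac{m(m-2)}6,$$
and the expected cost of level $j$ is at least
$$\tfrac1{12}\,4^jm(m-2)=\tfrac1{12}N\big(N-2^{j+1}\big),$$
since $2^jm=N$.

**Step 13: summing the levels.** This step finishes the proof. Since $\sum_{j=1}^{k-1}2^{j+1}=2^{k+1}-4=2N-4$,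
$$E[A]\ \ge\ \frac{N^2(k-1)-N(2N-4)}{12}\ \ge\ \frac{N^2(k-3)}{12},$$
where the expectation is over the sequence and the algorithm's random bits. So some sequence $\sigma$ in the support has (expected) cost $A(\sigma)\ge N^2(k-3)/12$. By Step 10, $0<\mathrm{OPT}(\sigma)<N^2/2$. If $k>3$, dividing gives $R_A(n)\ge(k-3)/6$. If $k\le3$, the bound is at most $0$ and holds trivially. The argument used nothing about the setting beyond contiguity, so it applies to (a) and to (b). $\blacksquare$

Theorems 1 and 2 together say that, for (a) and for (b) separately,
$$\frac{\lfloor\log_2n\rfloor-3}6\ \le\ \inf_{A\text{ deterministic}}R_A(n)\ \le\ \begin{cases}64\log_2n&\text{(cliques)}\\116\log_2n&\text{(lines)}\end{cases}\qquad(n\ge4).$$
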